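\title{Full Substability Does Not Imply Strong Variational Sufficiency}

\begin{abstract}
For a local minimizer of a parameterized optimization problem that satisfies the basic constraint qualification, full stability with prox-regularity at all multipliers implies strong variational sufficiency, and strong variational sufficiency implies full substability with prox-regularity at all multipliers. We show that the second implication cannot be reversed. The counterexample is a finite convex function of two real variables. Convex counterexamples with a unique multiplier exist in the class $C^{1,\alpha}$ for every $\alpha<1$, whereas for $C^{1,1}$ functions the three conditions are equivalent. We also identify an inequality between the local solution map and the local value function which, added to full substability and prox-regularity, characterizes strong variational sufficiency.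
\end{abstract}

\section{The question and the results}\label{sec:intro}

A local minimizer can be well behaved in two senses. It can be \emph{stable}: after a small perturbation of the problem there is a unique minimizer nearby, and it moves in a controlled way. Or it can satisfy a \emph{convexity condition}: near the minimizer, the values and subgradients of the problem are those of a strongly convex function. This paper compares one condition of each kind for nonsmooth parameterized problems. Throughout, $|\cdot|$ is the Euclidean norm, $B(a,\rho)$ and $\bar B(a,\rho)$ are the open and closed balls, and lsc means lower semicontinuous.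

\subsection{Stability of a local minimizer}

Let $\phi:\mathbb{R}^n\times\mathbb{R}^m\to(-\infty,\infty]$ be proper and lsc. For $(v,u)\in\mathbb{R}^n\times\mathbb{R}^m$ let $\mathcal{P}(v,u)$ be the problem of minimizing $\phi(x,u)-v\cdot x$ over $x\in\mathbb{R}^n$. The vector $u$ is the parameter of the model, the vector $v$ tilts the objective, and constraints are encoded by the value $+\infty$. Let $\bar x$ be a locally optimal solution of $\mathcal{P}(0,0)$. For $\delta>0$ the local solution map and the local value function are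
\[
M_\delta(v,u)=\operatorname*{argmin}_{|x-\bar x|<\delta}\{\phi(x,u)-v\cdot(x-\bar x)\},\qquad
m_\delta(v,u)=\min_{|x-\bar x|<\delta}\{\phi(x,u)-v\cdot(x-\bar x)\}.
\]
When the set $M_\delta(v,u)$ has exactly one element, we denote that element by $M_\delta(v,u)$ as well.

\emph{Full stability} holds at $\bar x$ if, for all small enough $\delta>0$, the map $M_\delta$ is single-valued near $(0,0)$ with $M_\delta(0,0)=\bar x$, and $M_\delta$ and $m_\delta$ are Lipschitz continuous in $(v,u)$ around $(0,0)$. \emph{Full substability} holds at $\bar x$ if, for all small enough $\delta>0$, the map $M_\delta$ is single-valued near $(0,0)$ with $M_\delta(0,0)=\bar x$, and $M_\delta$ and $m_\delta$ are continuous in $(v,u)$ around $(0,0)$ and Lipschitz continuous in $v$ locally uniformly in $u$. The last phrase means that there are $\rho_0,\kappa>0$ such that $M_\delta(\cdot,u)$ and $m_\delta(\cdot,u)$ are $\kappa$-Lipschitz on $B(0,\rho_0)$ whenever $|u|<\rho_0$. Thus substability keeps the Lipschitz response to tilts but asks only for a continuous response to $u$.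 The choice of $\delta$ is immaterial: if $\delta'<\delta$ are both admissible, then $M_\delta(v,u)\in B(\bar x,\delta')$ for $(v,u)$ near $(0,0)$ by continuity, so $M_{\delta'}=M_\delta$ and $m_{\delta'}=m_\delta$ there.

\subsection{Subgradients and multipliers}

We use the subgradients of variational analysis \cite{RW}. Let $f$ be finite at $z$. A vector $w$ is a \emph{regular subgradient} of $f$ at $z$ if $f(z')\ge f(z)+w\cdot(z'-z)+o(|z'-z|)$ as $z'\to z$. Consider sequences $z_j\to z$ with $f(z_j)\to f(z)$ and regular subgradients $w_j$ of $f$ at $z_j$. The set $\partial f(z)$ of \emph{general subgradients} consists of all limits of such sequences $w_j$, and the set $\partial^\infty f(z)$ of \emph{horizon subgradients} consists of all limits of sequences $\lambda_jw_j$ with $\lambda_j\searrow0$. Horizon subgradients record the directions in which subgradients become unbounded.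

Put $Y(x,u,v)=\{y:(v,y)\in\partial\phi(x,u)\}$, and let $\bar Y=Y(\bar x,0,0)$ be the set of \emph{multipliers}. For instance, let $f_0,f_1$ be $C^1$ and let $\phi(x,u)=f_0(x)$ if $f_1(x)+u\le0$ and $\phi(x,u)=\infty$ otherwise; then at a feasible point $y\in Y(x,u,v)$ means $\nabla f_0(x)+y\nabla f_1(x)=v$, $y\ge0$ and $y(f_1(x)+u)=0$. The \emph{basic constraint qualification} is
\begin{equation}\label{eq:cq}
(0,y)\in\partial^\infty\phi(\bar x,0)\ \Longrightarrow\ y=0 .
\end{equation}

\subsection{Prox-regularity and variational convexity}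

The next two notions bound the curvature of a function $f$ from below, but only as seen from pairs $(z,w)$ with $w\in\partial f(z)$ that are close to a given pair $(\bar z,\bar w)$ and have $f(z)$ close to $f(\bar z)$.

The function $f$ is \emph{prox-regular} at $\bar z$ for $\bar w\in\partial f(\bar z)$ if $f$ is finite and locally lsc at $\bar z$ and there are $\varepsilon>0$ and $r\ge0$ such that
\[
f(z')\ge f(z)+w\cdot(z'-z)-\tfrac r2|z'-z|^2\quad\text{for all }|z'-\bar z|<\varepsilon
\]
whenever $w\in\partial f(z)$, $|z-\bar z|<\varepsilon$, $|w-\bar w|<\varepsilon$ and $f(z)<f(\bar z)+\varepsilon$. \emph{Full multiplier prox-regularity} at $\bar x$ means that $\phi$ is prox-regular at $(\bar x,0)$ for $(0,\bar y)$ for every $\bar y\in\bar Y$.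

A function $\psi$ is \emph{strongly convex with modulus $s>0$} if $\psi-\frac s2|\cdot|^2$ is convex; modulus $s=0$ will mean plain convexity. The function $f$ is \emph{variationally convex} (respectively \emph{variationally strongly convex}) at $\bar z$ for $\bar w\in\partial f(\bar z)$ if there are open convex neighborhoods $Z$ of $\bar z$ and $W$ of $\bar w$, a number $\varepsilon>0$ and an lsc convex (respectively strongly convex) function $\psi\le f$ on $Z$ such that, with $Z_\varepsilon=\{z\in Z:f(z)<f(\bar z)+\varepsilon\}$,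
\[
\operatorname{gph}\partial\psi\cap(Z\times W)=\operatorname{gph}\partial f\cap(Z_\varepsilon\times W),
\]
and $\psi(z)=f(z)$ for every $(z,w)$ in this common set. A finite continuous strongly convex $f$ has this property at every pair of $\operatorname{gph}\partial f$: take $\psi=f$ and $Z$ so small that $Z_\varepsilon=Z$.

For $e\ge0$ let $\phi_e(x,u)=\phi(x,u)+\frac e2|u|^2$. Passing from $\phi$ to $\phi_e$ leaves $M_\delta$ and $\bar Y$ unchanged and adds $\frac e2|u|^2$ to $m_\delta$, so curvature in $u$ may be added without changing the solutions. The \emph{strong variational sufficient condition} holds for $\bar y\in\bar Y$ if for some $e\ge0$ the function $\phi_e$ is variationally strongly convex at $(\bar x,0)$ for $(0,\bar y)$. \emph{Strong variational sufficiency} at $\bar x$ means that this condition holds for every $\bar y\in\bar Y$.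

\subsection{The three conditions}

Consider the conditions
\begin{itemize}
\item[(A)] full stability holds at $\bar x$ with full multiplier prox-regularity;
\item[(B)] strong variational sufficiency holds at $\bar x$;
\item[(C)] full substability holds at $\bar x$ with full multiplier prox-regularity.
\end{itemize}
The problem studied here, taken from Benko and Rockafellar \cite{BR}, starts from a known result, which we use without proof: under \eqref{eq:cq},
\begin{equation}\label{eq:known}
\text{(A)}\ \Longrightarrow\ \text{(B)}\ \Longrightarrow\ \text{(C)},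
\end{equation}
while (B) does not imply (A) in general. So (B) lies between two stability properties and differs from the stronger one. The problem asks whether it coincides with the weaker one: \emph{under \eqref{eq:cq}, does \textup{(C)} imply \textup{(B)}?} The answer is no, already in the smallest dimensions and for convex data.

\begin{theorem}\label{thm:convex}
There is a finite convex function $\phi:\mathbb{R}\times\mathbb{R}\to\mathbb{R}$, with $\bar x=0$, such that \eqref{eq:cq} and \textup{(C)} hold but \textup{(B)} fails: $0\in\bar Y$, and for no $e\ge0$ is $\phi_e$ variationally strongly convex at $(0,0)$ for $(0,0)$. Moreover, for each $r\in(0,1)$ the function $\phi^r=\phi-\frac r2x^2$ satisfies \eqref{eq:cq} and \textup{(C)}, but for no $e\ge0$ is $\phi^r_e$ even variationally convex at $(0,0)$ for $(0,0)$.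
\end{theorem}

The next two theorems locate the smoothness at which counterexamples disappear. A function is of class $C^{1,\alpha}_{\rm loc}$ if its gradient is H\"older continuous with exponent $\alpha$ on bounded sets, and of class $C^{1,1}$ near a point if its gradient is Lipschitz near that point.

\begin{theorem}\label{thm:holder}
For every $\alpha\in(0,1)$ there is a convex function $\phi:\mathbb{R}^2\to\mathbb{R}$ of class $C^{1,\alpha}_{\rm loc}$, with $\bar x=0$ and $\bar Y=\{0\}$, for which \eqref{eq:cq} and \textup{(C)} hold but \textup{(B)} fails.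
\end{theorem}

\begin{theorem}\label{thm:c11}
If $\phi$ is of class $C^{1,1}$ near $(\bar x,0)$, then \textup{(A)}, \textup{(B)} and \textup{(C)} are equivalent.
\end{theorem}

The last theorem says what must be added to (C). When full substability holds, fix an admissible $\delta$, write $M=M_\delta$ and $m=m_\delta$, and consider the condition
\begin{itemize}
\item[(G)] there are $\gamma,\tau>0$ such that for all $|v|,|u|,|u'|<\tau$ and all $y\in Y(M(v,u),u,v)$,
\[
m(v,u')\ge m(v,u)+y\cdot(u'-u)+\gamma\,|M(v,u')-M(v,u)|^2-\gamma^{-1}|u'-u|^2 .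
\]
\end{itemize}
In words: when a change of $u$ moves the minimizer by much more than $|u'-u|$, the optimal value must rise above its linear prediction by a fixed multiple of the squared displacement.

\begin{theorem}\label{thm:G}
Under \eqref{eq:cq}, \textup{(B)} holds if and only if \textup{(C)} and \textup{(G)} hold.
\end{theorem}

Section~\ref{sec:quad} shows the mechanism on quadratic functions. Section~\ref{sec:tools} collects the tools for the counterexamples, which are built in Sections~\ref{sec:convex} and~\ref{sec:holder}. Section~\ref{sec:C} extracts from (C) the two facts on which Theorems~\ref{thm:c11} and~\ref{thm:G} rest and proves Theorem~\ref{thm:c11}; Section~\ref{sec:G} proves Theorem~\ref{thm:G}.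

\section{Quadratic functions: the guess and the obstruction}\label{sec:quad}

Let $n=m=1$, $\bar x=0$ and $\phi(x,u)=\frac12(ax^2+2bxu+cu^2)$ with $a>0$. Then near $(0,0)$
\[
M_\delta(v,u)=\frac{v-bu}{a},\qquad m_\delta(v,u)=\frac c2u^2-\frac{(v-bu)^2}{2a},
\]
and a quadratic function is prox-regular, with $r$ the norm of its Hessian. So (A) and (C) hold. For $0<s<a$, the function $\phi_e$ is strongly convex with modulus $s$ exactly when $(a-s)(c+e-s)\ge b^2$, that is, when
\begin{equation}\label{eq:e}
e\ \ge\ s-c+\frac{b^2}{a-s}.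
\end{equation}
So (B) holds too. This suggests a positive answer: a Lipschitz response to tilts is strong convexity in $x$, prox-regularity excludes unbounded negative curvature, and the freedom in $e$ should repair whatever is missing in $u$.

The constants tell a different story. The Lipschitz constant of $M_\delta$ in $v$ is $1/a$ and does not see $b$ or $c$, while the threshold \eqref{eq:e} does. Convexity of $\phi$, which is prox-regularity with the best constant $r=0$, requires only $ac\ge b^2$. Take the extreme case $a=1$, $b=\varepsilon^{-1}$, $c=\varepsilon^{-2}$: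
\[
q_\varepsilon(x,u)=\tfrac12\,(x+\varepsilon^{-1}u)^2 .
\]
Every $q_\varepsilon$ is convex, and its solution map $M_\delta(v,u)=v-\varepsilon^{-1}u$ is $1$-Lipschitz in $v$. But \eqref{eq:e} becomes $e\ge s+\frac{s}{1-s}\,\varepsilon^{-2}$, and no pair $(s,e)$ works for all small $\varepsilon$. Geometrically, $q_\varepsilon$ is constant in the direction $\xi=(1,-\varepsilon)$. This direction is almost parallel to the $x$-axis, so the term $\frac e2u^2$ contributes only the curvature $e\varepsilon^2$ along it.

A counterexample should therefore be one convex function that equals $q_{\varepsilon_k}$, up to a translation and an affine term, near points $z_k\to(0,0)$, with $\varepsilon_k\to0$ and with gradients at $z_k$ tending to $0$. The difficulty is to find room for the curvature $\varepsilon^{-2}$ in $u$. The slopes of a finite convex function are locally bounded, so curvature $\varepsilon^{-2}$ can persist only on a $u$-interval of length about $\varepsilon^2$, and the background function must have a change of slope of order $1$ available on such an interval.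 A kink supplies it on every scale. We take the background $x^2+2|u|$ and work in boxes of width $\varepsilon$ and height $\varepsilon^2$ centered at points $(x_0,0)$ of the kink. In the variables $X=(x-x_0)/\varepsilon$, $U=u/\varepsilon^2$,
\[
q_\varepsilon(x-x_0,u)=\varepsilon^2\cdot\tfrac12(X+U)^2,\qquad (x-x_0)^2+2|u|=\varepsilon^2\,(X^2+2|U|),
\]
so all scales reduce to one model problem: modify $X^2+2|U|$ inside a bounded set so that it becomes $\frac12(X+U)^2$ plus a constant near the origin, without losing convexity. The same count predicts the smoothness threshold. A $C^{1,\alpha}$ function can change its slope by $\eta^\alpha$ on an interval of length $\eta$, which allows curvature $\eta^{\alpha-1}$; this is unbounded as $\eta\to0$ if $\alpha<1$ and bounded if $\alpha=1$.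

\section{Tools from convex and variational analysis}\label{sec:tools}

We use the following standard facts; see \cite{RW}.
\begin{itemize}
\item[(F1)] If $g$ is $C^1$ near $z$, then $\partial g(z)=\{\nabla g(z)\}$ and $\partial(f+g)(z)=\partial f(z)+\nabla g(z)$. In particular $\partial\phi_e(x,u)=\partial\phi(x,u)+(0,eu)$.
\item[(F2)] If $z$ is a local minimizer of $z'\mapsto f(z')-w\cdot z'$ and $f(z)$ is finite, then $w\in\partial f(z)$.
\item[(F3)] If $f$ is Lipschitz near $z$, then $\partial^\infty f(z)=\{0\}$. A finite convex function on $\mathbb{R}^d$ is locally Lipschitz and has a subgradient at every point.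
\item[(F4)] \cite[Prop.~8.7]{RW} Let $z_j\to z$, $f(z_j)\to f(z)$ with $f(z)$ finite, and $w_j\in\partial f(z_j)$. If $w_j\to w$, then $w\in\partial f(z)$. If $\lambda_j\searrow0$ and $\lambda_jw_j\to w$, then $w\in\partial^\infty f(z)$.
\item[(F5)] Let $\psi$ be lsc and convex with modulus $s\ge0$ on an open convex set $Z$. If $w\in\partial\psi(z)$ with $z\in Z$, then $\psi(z')\ge\psi(z)+w\cdot(z'-z)+\frac s2|z'-z|^2$ for all $z'\in Z$. Adding two such inequalities gives $(w'-w)\cdot(z'-z)\ge s|z'-z|^2$ for $w\in\partial\psi(z)$, $w'\in\partial\psi(z')$.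
\item[(F6)] Let $f$ be a finite function on $\mathbb{R}^d$. If every point of a segment has a neighborhood on which $f$ is convex, then $f$ is convex on the segment.
\end{itemize}

The first lemma verifies full substability. It uses strong convexity only in $x$, and only continuity in $u$.

\begin{lemma}\label{lem:sub}
Let $\phi:\mathbb{R}^n\times\mathbb{R}^m\to\mathbb{R}$ be finite and continuous, let $\sigma>0$, and let $\phi(\cdot,u)$ be strongly convex with modulus $\sigma$ for every $u$. If $\bar x$ minimizes $\phi(\cdot,0)$, then full substability holds at $\bar x$, and for every $\delta>0$ and all $(v,u)$ near $(0,0)$ the point $M_\delta(v,u)$ is the global minimizer in $\mathcal{P}(v,u)$.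
\end{lemma}

\begin{proof}
Write $h_{v,u}(x)=\phi(x,u)-v\cdot(x-\bar x)$. This function is continuous and strongly convex with modulus $\sigma$. By (F3) and (F5) at any fixed point it grows quadratically, so it has a global minimizer $x=X(v,u)$, and (F5) with $w=0$ gives
\begin{equation}\label{eq:sc}
h_{v,u}(x')\ge h_{v,u}(x)+\tfrac\sigma2|x'-x|^2\qquad\text{for all }x'\in\mathbb{R}^n .
\end{equation}
Hence the minimizer is unique, and $X(0,0)=\bar x$.

\emph{Lipschitz continuity in $v$.} Let $x=X(v,u)$ and $x'=X(v',u)$. Add \eqref{eq:sc} to the same inequality with the roles of $(v,x)$ and $(v',x')$ exchanged. The values of $\phi$ cancel and leave $(v'-v)\cdot(x'-x)\ge\sigma|x'-x|^2$, so $|x'-x|\le\sigma^{-1}|v'-v|$.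

\emph{Continuity in $(v,u)$.} Fix $(v_0,u_0)$, $X_0=X(v_0,u_0)$ and $\tau>0$, and let $S$ be the sphere $|x-X_0|=\tau$. By \eqref{eq:sc}, $h_{v_0,u_0}\ge h_{v_0,u_0}(X_0)+\frac\sigma2\tau^2$ on $S$. Since $\phi$ is continuous and $S$ is compact, $h_{v,u}>h_{v,u}(X_0)$ on $S$ for $(v,u)$ near $(v_0,u_0)$. If $|x-X_0|\ge\tau$, the segment from $X_0$ to $x$ meets $S$ at a point where $h_{v,u}$ exceeds $h_{v,u}(X_0)$ and is at most $\max\{h_{v,u}(X_0),h_{v,u}(x)\}$ by convexity; so $h_{v,u}(x)>h_{v,u}(X_0)$. Hence $|X(v,u)-X_0|<\tau$.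

\emph{Conclusion.} Given $\delta>0$, we have $|X(v,u)-\bar x|<\delta$ for $(v,u)$ near $(0,0)$. There $M_\delta(v,u)=X(v,u)$, and $m_\delta(v,u)=h_{v,u}(X(v,u))$ is continuous. It is $\delta$-Lipschitz in $v$, being a minimum of affine functions of $v$ whose slopes have norm less than $\delta$.
\end{proof}

The second lemma is the test by which variational convexity is refuted.

\begin{lemma}\label{lem:hess}
Let $f$ be variationally convex at $\bar z$ for $\bar w$, with a function $\psi$ of modulus $s\ge0$. Let $z_k\to\bar z$ be points near each of which $f$ is $C^2$, with $f(z_k)\to f(\bar z)$ and $\nabla f(z_k)\to\bar w$. Then for all large $k$,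
\[
\xi\cdot\nabla^2f(z_k)\xi\ \ge\ s|\xi|^2\qquad\text{for all }\xi .
\]
\end{lemma}

\begin{proof}
Take $Z,W,\varepsilon$ from the definition. For large $k$ we have $z_k\in Z$, $f(z_k)<f(\bar z)+\varepsilon$ and $\nabla f(z_k)\in W$. These three conditions persist for all $z$ near $z_k$, because $f$ and $\nabla f$ are continuous there. By (F1), $(z,\nabla f(z))\in\operatorname{gph}\partial f\cap(Z_\varepsilon\times W)$, so $\nabla f(z)\in\partial\psi(z)$. Now (F5) gives $(\nabla f(z_k+t\xi)-\nabla f(z_k))\cdot t\xi\ge st^2|\xi|^2$ for small $t\ne0$. Divide by $t^2$ and let $t\to0$.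
\end{proof}

\section{A convex counterexample}\label{sec:convex}

\subsection{The model function}

A maximum of convex functions is convex, so we solve the model problem of Section~\ref{sec:quad} by a maximum. Let
\[
G_1(X,U)=X^2+2|U|,\qquad G_0(X,U)=\tfrac12(X+U)^2+\tfrac18,\qquad Q=[-1,1]^2 .
\]
The constant $\frac18$ lifts $G_0$ above $G_1$ at the origin. Toward the boundary of $Q$ the function $G_1$ overtakes $G_0$: in the $X$-direction because it has curvature $2$ rather than $1$, and in the $U$-direction because of the kink. For large $|U|$ the quadratic $G_0$ would win again, so the maximum is taken only in $Q$: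
\[
G=\max\{G_0,G_1\}\ \text{ on }Q,\qquad G=G_1\ \text{ off }Q,\qquad D=G-G_1 .
\]

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(i)] $0\le D\le\frac18$, and $D=0$ off $Q$.
\item[(ii)] $G$ is convex on $\mathbb{R}^2$.
\item[(iii)] For each $U$, the function $G(\cdot,U)-\frac12X^2$ is convex.
\item[(iv)] $G=G_0$ on $\bar B(0,\frac1{32})$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $G_1-G_0=\frac12X^2-XU-\frac12U^2+2|U|-\frac18$. On $Q$ use $XU\le\frac14X^2+U^2$ and then $U^2\le|U|$:
\[
G_1-G_0\ \ge\ \tfrac14X^2-\tfrac32U^2+2|U|-\tfrac18\ \ge\ \tfrac14X^2+\tfrac12|U|-\tfrac18 .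
\]
The right side is at least $-\frac18$, which gives (i), and at least $\frac18$ when $|X|=1$ or $|U|=1$. So every point of $\partial Q$ has a neighborhood on which $G_1>G_0$ and hence $G=G_1$. Therefore, near every point of the plane, $G$ coincides with $G_1$ or with $\max\{G_0,G_1\}$. Both are convex, and (F6) gives (ii). For fixed $U$, the function $G_1-\frac12X^2=\frac12X^2+2|U|$ is convex in $X$ and $G_0-\frac12X^2=XU+\frac12U^2+\frac18$ is affine in $X$; their maximum is convex, and (F6) gives (iii). On $\bar B(0,\frac1{32})$,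
\[
G_1-G_0\le\tfrac12X^2+|X||U|+2|U|-\tfrac18\le\tfrac{3}{2048}+\tfrac1{16}-\tfrac18<0,
\]
which is (iv).
\end{proof}

\subsection{Planting rescaled copies along the kink}

For $k\ge2$ put
\[
x_k=2^{-k},\qquad\varepsilon_k=4^{-k},\qquad z_k=(x_k,0),\qquad Q_k=\{(x,u):|x-x_k|\le\varepsilon_k,\ |u|\le\varepsilon_k^2\}.
\]
The boxes $Q_k$ are pairwise disjoint, because $\varepsilon_k+\varepsilon_{k+1}=\frac54\,4^{-k}\le\frac5{16}\,2^{-k}<2^{-k-1}=x_k-x_{k+1}$. They lie in the half-plane $x>0$ and accumulate only at $(0,0)$. Define
\begin{equation}\label{eq:phi}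
\phi(x,u)=x^2+2|u|+\sum_{k\ge2}\varepsilon_k^2\,D\Big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\Big).
\end{equation}
The $k$-th term vanishes off $Q_k$, so at most one term is nonzero at each point. Since $x^2+2|u|=\varepsilon_k^2\,G_1\big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\big)+2x_kx-x_k^2$, we have
\begin{equation}\label{eq:local}
\phi(x,u)=\varepsilon_k^2\,G\Big(\frac{x-x_k}{\varepsilon_k},\frac u{\varepsilon_k^2}\Big)+2x_kx-x_k^2\qquad\text{off }\textstyle\bigcup_{j\ne k}Q_j .
\end{equation}
A point other than $(0,0)$ has a neighborhood that meets finitely many of the disjoint closed boxes, hence a smaller one that meets at most one. So every point other than $(0,0)$ has a neighborhood on which \eqref{eq:local} holds for some $k$.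

\emph{Continuity.} Off the origin it follows from \eqref{eq:local}. At the origin, the $k$-th term of the sum is at most $\varepsilon_k^2/8$ and vanishes off $Q_k$, and a small neighborhood of the origin meets $Q_k$ only for large $k$.

\emph{Convexity.} By \eqref{eq:local} and Lemma~\ref{lem:G}(ii), $\phi$ is convex near every point other than $(0,0)$, so by (F6) it is convex on every segment that avoids $(0,0)$. A segment through $(0,0)$ is the limit of its translates in a perpendicular direction, which avoid $(0,0)$, and the convexity inequality passes to the limit by continuity.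

\emph{Strong convexity in $x$.} Let $u\ne0$. In \eqref{eq:local} subtract $\frac12(x-x_k)^2=\varepsilon_k^2\cdot\frac12X^2$, which differs from $\frac12x^2$ by an affine function. By Lemma~\ref{lem:G}(iii), $\phi(\cdot,u)-\frac12x^2$ is convex near every point, hence convex by (F6). Letting $u\to0$ gives the same for $u=0$.

\emph{Behavior near $z_k$.} By \eqref{eq:local} and Lemma~\ref{lem:G}(iv), near $z_k$
\begin{equation}\label{eq:near}
\phi(x,u)=\tfrac12\big(x-x_k+\varepsilon_k^{-1}u\big)^2+\tfrac18\varepsilon_k^2+2x_kx-x_k^2 .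
\end{equation}
Thus $\nabla\phi(z_k)=(2x_k,0)$, and $\nabla^2\phi(z_k)$, the Hessian of $q_{\varepsilon_k}$, annihilates $\xi_k=(1,-\varepsilon_k)$.

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
We treat $\phi^r=\phi-\frac r2x^2$ for all $r\in[0,1)$ at once; $r=0$ is the convex function $\phi$.

The function $\phi^r$ is locally Lipschitz by (F3), so $\partial^\infty\phi^r(0,0)=\{(0,0)\}$ and \eqref{eq:cq} holds. Since $D\ge0$, we have $\phi^r\ge(1-\frac r2)x^2+2|u|\ge0=\phi^r(0,0)$. So $\bar x=0$ is optimal in $\mathcal{P}(0,0)$, and $0\in\bar Y$ by (F2).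

Let $z=(x,u)$, $z'=(x',u')$ and $w\in\partial\phi^r(z)$. By (F1), $w+(rx,0)\in\partial\phi(z)$, and convexity of $\phi$ gives
\[
\phi^r(z')\ge\phi^r(z)+w\cdot(z'-z)+\tfrac r2x^2+rx(x'-x)-\tfrac r2x'^2=\phi^r(z)+w\cdot(z'-z)-\tfrac r2|x'-x|^2 .
\]
So $\phi^r$ is prox-regular at every point for every subgradient. Full substability is Lemma~\ref{lem:sub} with $\sigma=1-r>0$. Hence (C) holds.

Suppose that $\phi^r_e$ is variationally convex at $(0,0)$ for $(0,0)$ with a function $\psi$ of modulus $s\ge0$. We have $z_k\to(0,0)$, $\phi^r_e(z_k)\to0=\phi^r_e(0,0)$ by continuity, and $\nabla\phi^r_e(z_k)=((2-r)x_k,0)\to(0,0)$. Lemma~\ref{lem:hess} and \eqref{eq:near} give, for large $k$,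
\[
-r+e\varepsilon_k^2=\xi_k\cdot\nabla^2\phi^r_e(z_k)\xi_k\ \ge\ s(1+\varepsilon_k^2).
\]
Letting $k\to\infty$ yields $s\le-r$. For $r=0$ this excludes every $s>0$, so (B) fails at the multiplier $0$. For $r\in(0,1)$ it excludes $s=0$ as well.
\end{proof}

\begin{remark}\label{rem:dim}
For arbitrary $n,m\ge1$, add $|x''|^2+|u''|^2$ in extra variables $x''\in\mathbb{R}^{n-1}$, $u''\in\mathbb{R}^{m-1}$. The new function is finite, convex, strongly convex with modulus $1$ in $(x,x'')$ and minimal at the origin, and the last display holds unchanged when $z_k$ and $\xi_k$ are given zero extra components.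
\end{remark}

\begin{remark}\label{rem:neg}
A steep dependence of the minimizer on $u$ does not by itself destroy (B); the flat direction $\xi_k$ does. Take $r=-s<0$. Then $\phi^r_e$ with $e=s$ equals $\phi+\frac s2(x^2+u^2)$ and is strongly convex, so (B) holds. By \eqref{eq:near} and Lemma~\ref{lem:sub}, $M_\delta((2+s)x_k,u)=x_k-u/((1+s)\varepsilon_k)$ for large $k$ and small $u$, so $M_\delta$ is not Lipschitz in $u$ around $(0,0)$ and (A) fails. The family $\phi^r$, $r<1$, thus satisfies (B) without (A) for $r<0$ and (C) without (B) for $0\le r<1$.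
\end{remark}

\section{Convex counterexamples of class $C^{1,\alpha}$}\label{sec:holder}

The function \eqref{eq:phi} is nonsmooth at the origin and has many multipliers: $\phi\ge2|u|$ with equality on the line $x=0$, so $\bar Y=[-2,2]$. Theorem~\ref{thm:holder} shows that neither feature is essential. A $C^1$ function has no kink to draw curvature from. We replace the single kink by a sequence of smoothed kinks at heights $u_k\searrow0$; the $k$-th one changes the slope in $u$ by $4b_k$ across a horizontal strip of height about $\eta_k$. H\"older continuity of the gradient requires $b_k$ to be at most of order $\eta_k^\alpha$, and the failure of (B) requires the curvature $b_k/\eta_k$ to be unbounded. For $\alpha<1$ these demands are compatible.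

\subsection{Smoothing the model function}

Let $\omega\ge0$ be a radially symmetric $C^\infty$ function on $\mathbb{R}^2$ with integral $1$ and support in $\bar B(0,\frac1{64})$. Let $c_0=\int p_1^2\,\omega(p)\,dp$ and
\[
\tilde G(X,U)=\int G(X-p_1,U-p_2)\,\omega(p)\,dp-c_0,\qquad K(X,U)=\tilde G(X,U)-X^2 .
\]

\begin{lemma}\label{lem:smooth}
\begin{itemize}
\item[(i)] $\tilde G$ is $C^\infty$ and convex, and $\tilde G(\cdot,U)-\frac12X^2$ is convex for each $U$.
\item[(ii)] $\tilde G-\frac12(X+U)^2$ is constant on $B(0,\frac1{64})$.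
\item[(iii)] $K$ has bounded gradient and bounded Hessian on $\mathbb{R}^2$, and $K=2|U|$ for $|U|\ge\frac32$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The function $\tilde G+c_0$ is a convolution with a $C^\infty$ kernel and an average of translates of the convex function $G$. For each $p$, the function $G(X-p_1,U-p_2)-\frac12X^2$ differs from $G(X-p_1,U-p_2)-\frac12(X-p_1)^2$ by an affine function of $X$, so it is convex in $X$ by Lemma~\ref{lem:G}(iii); averaging preserves this.

(ii) For $(X,U)\in B(0,\frac1{64})$ and $p$ in the support of $\omega$, Lemma~\ref{lem:G}(iv) gives $G(X-p_1,U-p_2)=\frac12(X+U)^2-(X+U)(p_1+p_2)+\frac12(p_1+p_2)^2+\frac18$. The second term has average $0$ by symmetry, and the last two do not depend on $(X,U)$.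

(iii) Let $|X|\ge\frac32$ or $|U|\ge\frac32$. Then $(X-p_1,U-p_2)\notin Q$, so $G=G_1$ in the integrand. The average of $(X-p_1)^2$ is $X^2+c_0$. Hence $K(X,U)=\beta(U):=\int2|U-p_2|\,\omega(p)\,dp$. The function $\beta=K(2,\cdot)$ is $C^\infty$, and $\beta(U)=2|U|$ for $|U|\ge\frac1{64}$, since then $U-p_2$ has constant sign and $p_2$ has average $0$. So $\beta'$ and $\beta''$ are bounded. On the compact square $[-\frac32,\frac32]^2$ the derivatives of $K$ are bounded by continuity.
\end{proof}

\subsection{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:holder}]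
\emph{Parameters.} Choose an integer $N\ge5$ with $N(1-\alpha)\ge2$. For $k\ge1$ put
\[
u_k=2^{-k},\qquad\eta_k=2^{-Nk},\qquad b_k=2^{-k}\eta_k^\alpha,\qquad\varepsilon_k=\sqrt{b_k\eta_k}.
\]
The horizontal scale $\varepsilon_k$ is chosen so that $\varepsilon_k^2/\eta_k=b_k$, which turns $\varepsilon_k^2\cdot2|U|$ with $U=(u-u_k)/\eta_k$ into $2b_k|u-u_k|$. We have $b_k/\eta_k=2^{k(N(1-\alpha)-1)}\ge2^k$, so
\[
\eta_k\le\varepsilon_k\le b_k\le2^{-k},\qquad\eta_k/\varepsilon_k=\sqrt{\eta_k/b_k}\to0 .
\]
Let $S_k=\{|u-u_k|<2\eta_k\}$ and $T_k=\{|u-u_k|\le\frac32\eta_k\}\subset S_k$ be horizontal strips in $\mathbb{R}^2$. Since $4\eta_k\le2^{2-5k}\le2^{-k-1}=u_k-u_{k+1}$, the strips $S_k$ are pairwise disjoint and contained in $\{u>0\}$. Define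
\[
F_k(x,u)=\varepsilon_k^2\,K\Big(\frac x{\varepsilon_k},\frac{u-u_k}{\eta_k}\Big)+2b_k(u-u_k),\qquad\phi(x,u)=x^2+\sum_{k\ge1}F_k(x,u).
\]
By Lemma~\ref{lem:smooth}(iii), $F_k=0$ below $T_k$ and $F_k=4b_k(u-u_k)$ above $T_k$. The linear term in $F_k$ is there to make all $F_k$ vanish for $u\le0$, so that $\phi=x^2$ on $\{u\le0\}$.

\emph{Smoothness.} The gradient of $F_k$ is $(\varepsilon_kK_X,\ b_kK_U+2b_k)$, and the entries of its Hessian are $K_{XX}$, $(\varepsilon_k/\eta_k)K_{XU}$ and $(\varepsilon_k/\eta_k)^2K_{UU}$, where $(\varepsilon_k/\eta_k)^2=b_k/\eta_k\ge1$. So there is a constant $C$ depending only on $K$ with $|\nabla F_k|\le Cb_k$ and $|\nabla^2F_k|\le Cb_k/\eta_k$. Since $F_k(0,0)=0$, also $|F_k(z)|\le Cb_k|z|$. As $\sum b_k<\infty$, the series and the series of gradients converge locally uniformly, and $\phi$ is $C^1$. Using $\min\{1,t\}\le t^\alpha$ for $t\ge0$,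
\[
|\nabla F_k(z)-\nabla F_k(z')|\le2Cb_k\min\{1,|z-z'|/\eta_k\}\le2Cb_k\eta_k^{-\alpha}|z-z'|^\alpha=2C\,2^{-k}|z-z'|^\alpha .
\]
Summing over $k$ and adding the gradient of $x^2$ gives $\phi\in C^{1,\alpha}_{\rm loc}$.

\emph{Convexity.} For $j\ne k$ the strip $S_k$ lies entirely above or entirely below $T_j$, so $F_j$ is an affine function of $u$ on $S_k$. Since $x^2+\varepsilon_k^2K(x/\varepsilon_k,\cdot)=\varepsilon_k^2\tilde G(x/\varepsilon_k,\cdot)$,
\begin{equation}\label{eq:strip}
\phi(x,u)=\varepsilon_k^2\,\tilde G\Big(\frac x{\varepsilon_k},\frac{u-u_k}{\eta_k}\Big)+\text{an affine function of }u\qquad\text{on }S_k .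
\end{equation}
By Lemma~\ref{lem:smooth}(i), $\phi$ is convex on $S_k$ and $\phi(\cdot,u)-\frac12x^2$ is convex when $|u-u_k|<2\eta_k$. A point of $\{u>0\}$ outside all $S_k$ lies outside all the closed strips $T_k$, which accumulate only at $u=0$; so a disk around it misses every $T_k$, and on that disk $\phi$ is $x^2$ plus an affine function of $u$. By (F6), $\phi$ is convex on $\{u>0\}$, and $\phi(\cdot,u)-\frac12x^2$ is convex for every $u>0$. On $\{u\le0\}$ both properties hold because $\phi=x^2$. It remains to consider a line that crosses $\{u=0\}$. The restriction of $\phi$ to it is $C^1$ and convex on each side of the crossing point, so its derivative is continuous and nondecreasing on each side, hence nondecreasing. Thus $\phi$ is convex on $\mathbb{R}^2$.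

\emph{Conditions \eqref{eq:cq} and \textup{(C)}.} Each $F_k$ vanishes near $(0,0)$, so $\phi(0,0)=0$ and $\nabla\phi(0,0)=0$. By convexity $(0,0)$ minimizes $\phi$, so $\bar x=0$ is optimal in $\mathcal{P}(0,0)$, and $\bar Y=\{0\}$ by (F1). Condition \eqref{eq:cq} follows from (F3), prox-regularity with $r=0$ from (F5), and full substability from Lemma~\ref{lem:sub} with $\sigma=1$.

\emph{Failure of \textup{(B)}.} Let $z_k=(0,u_k)\to(0,0)$. Since $\phi_e$ is $C^1$, $\phi_e(z_k)\to0$ and $\nabla\phi_e(z_k)\to(0,0)$. By \eqref{eq:strip} and Lemma~\ref{lem:smooth}(ii), near $z_k$ the function $\phi$ equals $\frac12\big(x+(\varepsilon_k/\eta_k)(u-u_k)\big)^2$ plus an affine function, so its Hessian annihilates $\xi_k=(1,-\eta_k/\varepsilon_k)$. If $\phi_e$ were variationally strongly convex at $(0,0)$ for $(0,0)$ with modulus $s>0$, Lemma~\ref{lem:hess} would give $e(\eta_k/\varepsilon_k)^2\ge s(1+(\eta_k/\varepsilon_k)^2)$ for large $k$, which is impossible since $\eta_k/\varepsilon_k\to0$.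
\end{proof}

\section{What condition (C) provides, and the $C^{1,1}$ case}\label{sec:C}

Condition (C) speaks about minimizers, and condition (B) about all subgradient pairs near $((\bar x,0),(0,\bar y))$. Two lemmas connect them. The first converts the Lipschitz response to tilts into quadratic growth in $x$; the second shows that the subgradient pairs in question come from minimizers. In this section and the next, when full substability holds we fix an admissible $\delta$, write $M=M_\delta$, $m=m_\delta$, and take $\rho_0,\kappa>0$ such that $M$ is single-valued and $M,m$ are continuous on $B(0,\rho_0)\times B(0,\rho_0)$ and $M(\cdot,u)$ is $\kappa$-Lipschitz on $B(0,\rho_0)$ for $|u|<\rho_0$. By definition,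
\begin{equation}\label{eq:m}
\phi(x,u)\ge m(v,u)+v\cdot(x-\bar x)\ \text{ for }|x-\bar x|<\delta,\qquad\text{with equality at }x=M(v,u).
\end{equation}

\begin{lemma}\label{lem:growth}
Let full substability hold at $\bar x$.
\begin{itemize}
\item[(i)] For $|u|<\rho_0$ the function $m(\cdot,u)$ is differentiable on $B(0,\rho_0)$ with gradient $\bar x-M(\cdot,u)$, and $(M(v',u)-M(v,u))\cdot(v'-v)\ge0$ for $v,v'\in B(0,\rho_0)$.
\item[(ii)] There is $\rho_1>0$ such that for $|v|,|u|,|x'-\bar x|<\rho_1$,
\begin{equation}\label{eq:growth}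
\phi(x',u)\ge m(v,u)+v\cdot(x'-\bar x)+\tfrac1{4\kappa}|x'-M(v,u)|^2 .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Let $|u|<\rho_0$ and $v,v+d\in B(0,\rho_0)$. Using $M(v,u)$ as a competitor for the tilt $v+d$, we get from \eqref{eq:m} that $m(v+d,u)\le m(v,u)-d\cdot(M(v,u)-\bar x)$. Exchanging $v$ and $v+d$ gives $m(v,u)\le m(v+d,u)+d\cdot(M(v+d,u)-\bar x)$. Together,
\begin{equation}\label{eq:sandwich}
0\ \ge\ m(v+d,u)-m(v,u)+d\cdot(M(v,u)-\bar x)\ \ge\ -d\cdot(M(v+d,u)-M(v,u))\ \ge\ -\kappa|d|^2 .
\end{equation}
This proves both parts of (i). For $|x'-\bar x|<\delta$, \eqref{eq:m} at the tilt $v+d$ and the lower bound in \eqref{eq:sandwich} give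
\[
\phi(x',u)\ge m(v+d,u)+(v+d)\cdot(x'-\bar x)\ge m(v,u)+v\cdot(x'-\bar x)+d\cdot(x'-M(v,u))-\kappa|d|^2 .
\]
The choice $d=(x'-M(v,u))/(2\kappa)$ yields \eqref{eq:growth}. It is admissible if $|v+d|<\rho_0$, which holds for $(v,u,x')$ near $(0,0,\bar x)$ because $M(v,u)\to\bar x$ as $(v,u)\to(0,0)$.
\end{proof}

For the second lemma, let $(v,y)\in\partial\phi(x,u)$ and compare the pair $(x,v)$ with a pair $(x_1,v_1)$, $x_1=M(v_1,u)$. Prox-regularity and the minimality of $x_1$ will give $(v-v_1)\cdot(x-x_1)\ge-\frac r2|x-x_1|^2$. This forces $x=x_1$ if $(x_1,v_1)$ can be chosen with $v-v_1=-r(x-x_1)$, a slope steeper than the inequality allows. So we have to solve $M(v_1,u)+r^{-1}v_1=x+r^{-1}v$ for $v_1$, and by Lemma~\ref{lem:growth}(i) this is the stationarity equation of a minimization problem.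

\begin{lemma}\label{lem:ident}
Let \textup{(C)} hold and $\bar y\in\bar Y$. There is $\eta_1>0$ such that $x=M(v,u)$ whenever
\[
(v,y)\in\partial\phi(x,u),\qquad|x-\bar x|,\,|u|,\,|v|,\,|y-\bar y|<\eta_1,\qquad\phi(x,u)<\phi(\bar x,0)+\eta_1 .
\]
\end{lemma}

\begin{proof}
Let $\varepsilon$ and $r$ be prox-regularity constants of $\phi$ at $(\bar x,0)$ for $(0,\bar y)$. Increasing $r$, we may assume $r>0$; put $\lambda=1/r$. Take $\rho\in(0,\rho_0)$ such that $|(M(v_1,u),u)-(\bar x,0)|<\varepsilon$ for $|v_1|,|u|\le\rho$. Take $\eta_1\le\min\{\delta,\rho,\varepsilon/2\}$ such that $|x+\lambda v-M(0,u)|<\lambda\rho$ whenever $|x-\bar x|,|u|,|v|<\eta_1$; this is possible since $M(0,u)\to\bar x$ as $u\to0$.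

Let $(x,u,v,y)$ be as in the statement and put $p=x+\lambda v$. The function
\[
h(v_1)=-m(v_1,u)+\tfrac\lambda2|v_1|^2-(p-\bar x)\cdot v_1
\]
is differentiable on $B(0,\rho_0)$ with $\nabla h(v_1)=M(v_1,u)+\lambda v_1-p$, and it attains its minimum over $\bar B(0,\rho)$. If $|v_1|=\rho$, then by the monotonicity in Lemma~\ref{lem:growth}(i),
\[
\nabla h(v_1)\cdot v_1=(M(v_1,u)-M(0,u))\cdot v_1+\lambda\rho^2+(M(0,u)-p)\cdot v_1\ge\lambda\rho^2-|p-M(0,u)|\rho>0,
\]
so $h$ decreases when $v_1$ moves toward $0$. Hence the minimizer $v_1$ has $|v_1|<\rho$ and $\nabla h(v_1)=0$. With $x_1=M(v_1,u)$ this says $x_1+\lambda v_1=x+\lambda v$, that is, $v-v_1=-r(x-x_1)$.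

Prox-regularity applies with $z=(x,u)$, $w=(v,y)$, $z'=(x_1,u)$, and \eqref{eq:m} applies at the tilt $v_1$ because $|x-\bar x|<\delta$. They give
\[
\phi(x_1,u)\ge\phi(x,u)+v\cdot(x_1-x)-\tfrac r2|x_1-x|^2,\qquad\phi(x,u)\ge\phi(x_1,u)+v_1\cdot(x-x_1).
\]
Adding, $(v-v_1)\cdot(x-x_1)\ge-\frac r2|x-x_1|^2$, that is, $-r|x-x_1|^2\ge-\frac r2|x-x_1|^2$. Hence $x=x_1$, $v=v_1$, and $x=M(v,u)$.
\end{proof}

\begin{remark}\label{rem:prox}
Prox-regularity cannot be dropped here or in Theorem~\ref{thm:G}. Let $\phi(x,u)=g(x)$ with $g(0)=0$ and $g(x)=|x|\,(2+\sin(2\log|x|))$ for $x\ne0$. For $x>0$ and $t=2\log x$ we have $g'(x)=2+\sin t+2\cos t$ and $g''(x)=2(\cos t-2\sin t)/x$. So $g$ is Lipschitz and \eqref{eq:cq} holds. Since $g\ge|x|$, we have $M(v,u)=0$ and $m(v,u)=0$ for $|v|<1$; all subgradients of $\phi$ have $y=0$; so full substability and (G) hold and $\bar Y=\{0\}$. But at $x_k=\exp(\frac\pi2-k\pi)\to0$ we have $g'(x_k)=0$ and $g''(x_k)=-2/x_k<0$. Thus $x_k\ne M(0,0)$ is stationary, and (B) fails by Lemma~\ref{lem:hess}.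
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:c11}]
The function $\phi$ is Lipschitz near $(\bar x,0)$, so \eqref{eq:cq} holds by (F3), and \eqref{eq:known} applies. It remains to prove that (C) implies (A). Prox-regularity is part of (C), so we must show that $M$ and $m$ are Lipschitz in $(v,u)$ for each admissible $\delta$. The idea is to trade a change of $u$ for a change of $v$ that keeps the minimizer fixed.

Let $\nabla\phi$ be $L$-Lipschitz on a neighborhood of $(\bar x,0)$. By (F1) and (F2), $\nabla\phi(\bar x,0)=(0,\bar y)$ and $\bar Y=\{\bar y\}$ for some $\bar y$. Let $v,u,u'$ be small and $x=M(v,u)$. Then $x$ is near $\bar x$, and $\nabla_x\phi(x,u)=v$ because $x$ minimizes $\phi(\cdot,u)-v\cdot(\cdot)$ over an open ball. Put $(v',y')=\nabla\phi(x,u')$. By continuity of $M$, $\phi$ and $\nabla\phi$, there is $\tau\in(0,\rho_0)$ such that for $|v|,|u|,|u'|<\tau$ the quadruple $(x,u',v',y')$ satisfies the hypotheses of Lemma~\ref{lem:ident} and $|v'|<\rho_0$, with $(x,u)$ and $(x,u')$ in the neighborhood above. Then $x=M(v',u')$ and $|v'-v|=|\nabla_x\phi(x,u')-\nabla_x\phi(x,u)|\le L|u'-u|$,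 so
\[
|M(v,u')-M(v,u)|=|M(v,u')-M(v',u')|\le\kappa L|u'-u| .
\]
Together with the Lipschitz bound in $v$, this makes $M$ Lipschitz in $(v,u)$ near $(0,0)$. So is $m(v,u)=\phi(M(v,u),u)-v\cdot(M(v,u)-\bar x)$, since $\phi$ is Lipschitz and $v$, $M$ are bounded and Lipschitz.
\end{proof}

The Lipschitz constant $L$ enters through the dependence of $\nabla_x\phi$ on $u$, the entry $b$ of Section~\ref{sec:quad}, which equals $\varepsilon_k^{-1}$ and $\varepsilon_k/\eta_k$ at the points $z_k$ of the two counterexamples.

\section{The missing inequality}\label{sec:G}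

By Lemma~\ref{lem:growth}(ii), condition (C) controls $\phi$ on each slice $u=\text{const}$ from the minimizer in that slice. Condition (B) compares points in different slices, and (G) is the link between the minimizers of two slices. To see how much of (G) is already in (C), let $x=M(v,u)$, $x'=M(v,u')$ and $y\in Y(x,u,v)$ with $y$ near a given $\bar y\in\bar Y$ and $v,u,u'$ small. By \eqref{eq:m},
\begin{equation}\label{eq:transl}
\phi(x',u')-\phi(x,u)-v\cdot(x'-x)=m(v,u')-m(v,u).
\end{equation}
Prox-regularity at the points $(x,u)$ and $(x',u')$ therefore gives $m(v,u')\ge m(v,u)+y\cdot(u'-u)-\frac r2|x'-x|^2-\frac r2|u'-u|^2$, the inequality of (G) with $-\frac r2$ as the coefficient of $|M(v,u')-M(v,u)|^2$. For convex $\phi$ the coefficient is $0$. By Theorems~\ref{thm:convex} and~\ref{thm:holder} this does not suffice; a strictly positive coefficient is what separates (B) from (C). For the function \eqref{eq:phi} the failure of (G) is explicit. Take $v=2x_k$, $u=0$ and $u'$ small. By \eqref{eq:near}, $Y(x_k,0,2x_k)=\{0\}$, $M(v,u')=x_k-u'/\varepsilon_k$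 and $m(v,u')=\frac18\varepsilon_k^2-x_k^2$ is independent of $u'$. So (G) would require $0\ge(\gamma\varepsilon_k^{-2}-\gamma^{-1})u'^2$, that is, $\gamma\le\varepsilon_k$ for all large $k$.

\subsection{From (B) to (G)}

Condition (B) provides constants and neighborhoods for each multiplier separately, while (G) has one constant for all $y\in Y(M(v,u),u,v)$. The constraint qualification supplies the compactness needed to pass from one to the other.

\begin{lemma}\label{lem:mult}
Let \eqref{eq:cq} and full substability hold. Then $\bar Y$ is compact, and for every open set $O\supset\bar Y$ we have $Y(M(v,u),u,v)\subset O$ for all $(v,u)$ near $(0,0)$.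
\end{lemma}

\begin{proof}
Let $(v_j,u_j)\to(0,0)$, $x_j=M(v_j,u_j)$ and $y_j\in Y(x_j,u_j,v_j)$. We claim that $(y_j)$ is bounded with all cluster points in $\bar Y$. By continuity of $M$ and $m$, $x_j\to\bar x$ and $\phi(x_j,u_j)=m(v_j,u_j)+v_j\cdot(x_j-\bar x)\to m(0,0)=\phi(\bar x,0)$, so (F4) applies to $(v_j,y_j)\in\partial\phi(x_j,u_j)$. If $(y_j)$ were unbounded, then along a subsequence $|y_j|\to\infty$ and $(v_j,y_j)/|y_j|\to(0,y)$ with $|y|=1$, and $(0,y)\in\partial^\infty\phi(\bar x,0)$ would contradict \eqref{eq:cq}. If $y$ is a cluster point of $(y_j)$, then $(0,y)\in\partial\phi(\bar x,0)$. This proves the claim. With $(v_j,u_j)=(0,0)$ it shows that $\bar Y$ is compact. If the inclusion failed, we could choose all $y_j$ in the closed complement of $O$, and a cluster point would lie in $\bar Y\setminus O$.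
\end{proof}

\begin{proof}[Proof that \textup{(B)} implies \textup{(C)} and \textup{(G)}]
Condition (C) follows from \eqref{eq:known}. Let $\bar y\in\bar Y$, and take $e,Z,W,\varepsilon,\psi$ and the modulus $s>0$ from the variational strong convexity of $\phi_e$ at $(\bar x,0)$ for $(0,\bar y)$. Choose $\eta>0$ such that $B(\bar x,\eta)\times B(0,\eta)\subset Z$, $\eta+\frac e2\eta^2\le\varepsilon$, and $(v,y+eu)\in W$ whenever $|v|,|u|,|y-\bar y|<\eta$. Let $z=(x,u)$, $z'=(x',u')$ and $(v,y)\in\partial\phi(z)$ satisfy
\[
|x-\bar x|,\,|u|,\,|x'-\bar x|,\,|u'|,\,|v|,\,|y-\bar y|<\eta,\qquad\phi(z)<\phi(\bar x,0)+\eta .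
\]
By (F1), $(z,(v,y+eu))\in\operatorname{gph}\partial\phi_e\cap(Z_\varepsilon\times W)$, so $(v,y+eu)\in\partial\psi(z)$ and $\psi(z)=\phi_e(z)$. By (F5),
\[
\phi_e(z')\ge\psi(z')\ge\phi_e(z)+(v,y+eu)\cdot(z'-z)+\tfrac s2|z'-z|^2 .
\]
Since $\frac e2|u'|^2=\frac e2|u|^2+eu\cdot(u'-u)+\frac e2|u'-u|^2$, this implies
\begin{equation}\label{eq:six}
\phi(x',u')\ge\phi(x,u)+v\cdot(x'-x)+y\cdot(u'-u)+\tfrac s2|x'-x|^2-\tfrac e2|u'-u|^2 .
\end{equation}

By Lemma~\ref{lem:mult}, finitely many of the balls $B(\bar y,\eta)$ cover $\bar Y$; let $O$ be their union. Choose $\gamma>0$ with $\gamma\le s/2$ and $\gamma^{-1}\ge e/2$ for each of the finitely many pairs $(s,e)$. Choose $\tau>0$ such that for $|v|,|u|,|u'|<\tau$ the points $x=M(v,u)$ and $x'=M(v,u')$ satisfy $Y(x,u,v)\subset O$ and, for each of the finitely many $\eta$, the bounds $|x-\bar x|,|u|,|x'-\bar x|,|u'|,|v|<\eta$ and $\phi(x,u)=m(v,u)+v\cdot(x-\bar x)<\phi(\bar x,0)+\eta$. Every $y\in Y(x,u,v)$ lies in one of the balls, so \eqref{eq:six} holds with the constants of that ball, and \eqref{eq:transl}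 turns it into the inequality of (G). (If $\bar Y$ is empty, then $O$ is empty and (G) holds vacuously.)
\end{proof}

\subsection{From (C) and (G) to (B)}

The definition of variational strong convexity asks for a function $\psi$. The next lemma builds it from a family of quadratic lower bounds. The supremum of these bounds has all the required subgradients; the point to check is that it has no others, and for this $W$ is shrunk.

\begin{lemma}\label{lem:psi}
Let $f$ be proper and lsc, $\bar w\in\partial f(\bar z)$, $s,\varepsilon>0$, and let $Z\ni\bar z$ and $W\ni\bar w$ be open and convex. Suppose that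
\begin{equation}\label{eq:five}
f(z')\ge f(z)+w\cdot(z'-z)+\tfrac s2|z'-z|^2\quad\text{for all }z'\in Z,\ (z,w)\in\Gamma:=\operatorname{gph}\partial f\cap(Z_\varepsilon\times W).
\end{equation}
Then $f$ is variationally strongly convex at $\bar z$ for $\bar w$.
\end{lemma}

\begin{proof}
For every $z'$ in the whole space let $\psi(z')$ be the supremum of the right side of \eqref{eq:five} over $(z,w)\in\Gamma$; note $(\bar z,\bar w)\in\Gamma$. Then $\psi-\frac s2|\cdot|^2$ is a supremum of affine functions, so $\psi$ is lsc and strongly convex with modulus $s$, and $\psi\le f$ on $Z$. For $(z,w)\in\Gamma$ we have $\psi(z)\ge f(z)$ by the definition of $\psi$, so $\psi(z)=f(z)$; then $\psi(z')\ge\psi(z)+w\cdot(z'-z)$ for all $z'$, so $w\in\partial\psi(z)$.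

Choose $\rho>0$ with $\bar B(\bar z,\rho)\subset Z$ and $(|\bar w|+\frac{s\rho}2)\rho<\varepsilon$, and let $W'\subset W$ be an open ball about $\bar w$ of radius less than $s\rho/2$. Let $w\in W'$, and let $z_w$ minimize the lsc function $z\mapsto f(z)-w\cdot z$ over the compact ball $\bar B(\bar z,\rho)$. Comparing with $\bar z$ and using \eqref{eq:five} at $(\bar z,\bar w)$,
\[
f(\bar z)-w\cdot\bar z\ \ge\ f(z_w)-w\cdot z_w\ \ge\ f(\bar z)-w\cdot\bar z+\tfrac s2|z_w-\bar z|^2-|w-\bar w||z_w-\bar z| .
\]
Hence $|z_w-\bar z|\le\frac2s|w-\bar w|<\rho$. So $z_w$ is an interior minimizer and $w\in\partial f(z_w)$ by (F2). Also $f(z_w)\le f(\bar z)+w\cdot(z_w-\bar z)\le f(\bar z)+|w|\rho<f(\bar z)+\varepsilon$. Thus $(z_w,w)\in\Gamma$ and $w\in\partial\psi(z_w)$. If $w\in\partial\psi(z)$ for some $z\in Z$, then $z=z_w$ by the second part of (F5). Therefore $\operatorname{gph}\partial\psi\cap(Z\times W')\subset\operatorname{gph}\partial f\cap(Z_\varepsilon\times W')$. The reverse inclusion and the equality $\psi=f$ on the common set were shown in the first paragraph,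 so the definition holds with $Z$, $W'$, $\varepsilon$, $\psi$.
\end{proof}

\begin{proof}[Proof that \textup{(C)} and \textup{(G)} imply \textup{(B)}]
We go from a point $(x,u)$ to a point $(x',u')$ through the minimizer $M(v,u')$: condition (G) covers the step between slices and Lemma~\ref{lem:growth} the step inside the slice of $u'$. Put
\[
a=\gamma,\qquad b=\frac1{4\kappa},\qquad s=\frac{2ab}{a+b},\qquad e=\frac2\gamma+s .
\]
For all vectors $p,q$, the Cauchy--Schwarz inequality gives $(|p|+|q|)^2\le(a^{-1}+b^{-1})(a|p|^2+b|q|^2)$, so $a|p|^2+b|q|^2\ge\frac s2|p+q|^2$.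

Fix $\bar y\in\bar Y$, take $\eta_1$ from Lemma~\ref{lem:ident}, and choose $\eta>0$ with $(1+e)\eta\le\eta_1$ and $\eta\le\min\{\rho_1,\tau\}$. We verify \eqref{eq:five} for $f=\phi_e$ with $Z=B((\bar x,0),\eta)$, $W=B((0,\bar y),\eta)$ and $\varepsilon=\eta$. Let $z=(x,u)\in Z_\varepsilon$, $w=(v,w_2)\in\partial\phi_e(z)\cap W$ and $z'=(x',u')\in Z$. Put $y=w_2-eu$. Then $(v,y)\in\partial\phi(x,u)$ by (F1), $|y-\bar y|<(1+e)\eta\le\eta_1$, and $\phi(z)\le\phi_e(z)<\phi(\bar x,0)+\eta$. By Lemma~\ref{lem:ident}, $x=M(v,u)$, so $y\in Y(M(v,u),u,v)$ and (G) applies. Using \eqref{eq:growth} at $(v,u')$, then (G), then $m(v,u)+v\cdot(x'-\bar x)=\phi(x,u)+v\cdot(x'-x)$ and the inequality above with $p=M(v,u')-x$, $q=x'-M(v,u')$, we obtain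
\begin{align*}
\phi(x',u')&\ge m(v,u')+v\cdot(x'-\bar x)+b|q|^2\\
&\ge m(v,u)+v\cdot(x'-\bar x)+y\cdot(u'-u)+a|p|^2+b|q|^2-\gamma^{-1}|u'-u|^2\\
&\ge\phi(x,u)+v\cdot(x'-x)+y\cdot(u'-u)+\tfrac s2|x'-x|^2-\gamma^{-1}|u'-u|^2 .
\end{align*}
Add $\frac e2|u'|^2=\frac e2|u|^2+eu\cdot(u'-u)+\frac e2|u'-u|^2$ and use $\frac e2-\gamma^{-1}=\frac s2$:
\[
\phi_e(z')\ge\phi_e(z)+(v,y+eu)\cdot(z'-z)+\tfrac s2|z'-z|^2=\phi_e(z)+w\cdot(z'-z)+\tfrac s2|z'-z|^2 .
\]
By Lemma~\ref{lem:psi}, $\phi_e$ is variationally strongly convex at $(\bar x,0)$ for $(0,\bar y)$. Since $\bar y\in\bar Y$ was arbitrary, (B) holds. This direction did not use \eqref{eq:cq}. The proof of Theorem~\ref{thm:G} is complete.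
\end{proof}

\begin{thebibliography}{9}
\bibitem{BR} Mat\'u\v{s} Benko, R. Tyrrell Rockafellar, \emph{Variational Sufficiency and Solution Stability in Optimization}, arXiv:2602.18796 (2026).
\bibitem{RW} Rockafellar and Wets, \emph{Variational Analysis}.
\end{thebibliography}
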